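\title{The $\mathrm{v}$-number of the powers of a homogeneous ideal can exceed their regularity}

\begin{abstract}
The $\mathrm{v}$-number of a homogeneous ideal $I$ in a polynomial ring is the least degree of a homogeneous polynomial $f$ for which $(I:f)$ is prime. We answer in the negative the question whether $\mathrm{v}(I^k)<\operatorname{reg}(I^k)$ for all large $k$. Over every field we give an ideal with $\mathrm{v}(I^k)=\operatorname{reg}(I^k)=5k+4$ for all $k\ge1$, and we show that every integer occurs as the constant value of $\mathrm{v}(I^k)-\operatorname{reg}(I^k)$. The tool is a construction that transfers the $\mathrm{v}$-number and the regularity of an arbitrary homogeneous ideal $J$ to all powers of a new ideal $I$.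
\end{abstract}

\section{Introduction}

Let $K$ be a field, let $S=K[x_1,\dots,x_n]$ be the standard graded polynomial ring, and let $\mathfrak m=(x_1,\dots,x_n)$. Let $I\subset S$ be a proper nonzero homogeneous ideal. The associated primes $\mathfrak p\in\operatorname{Ass}(I)$ are the prime ideals of the form $(I:f)$; they are graded, and $f$ can be chosen homogeneous. The least degree of a homogeneous $f$ with $(I:f)=\mathfrak p$ is denoted $\mathrm{v}_{\mathfrak p}(I)$, and the \emph{$\mathrm{v}$-number} of $I$ is
\[
\mathrm{v}(I)=\min_{\mathfrak p\in\operatorname{Ass}(I)}\mathrm{v}_{\mathfrak p}(I).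
\]
We call a homogeneous $f$ with $(I:f)$ prime a \emph{witness} for $I$, so that $\mathrm{v}(I)$ is the least degree of a witness. The class of a witness generates a submodule $(S/\mathfrak p)(-\deg f)$ of $S/I$. Thus $\mathrm{v}(I)$ is the first degree in which a copy of a graded domain starts inside $S/I$, and $\mathrm{v}(I)=0$ exactly when $I$ is prime.

We compare $\mathrm{v}(I^k)$ with the Castelnuovo--Mumford regularity $\operatorname{reg}(I^k)$, recalled in Section~\ref{sec:facts}. In the simplest cases the $\mathrm{v}$-number is the smaller one. For $I=\mathfrak m^d$ the witnesses for $I^k$ are the nonzero forms of degree $dk-1$, while $\operatorname{reg}(I^k)=dk$. For $I=(F)$ with $F$ irreducible of degree $d$, a witness for $(F^k)$ must be divisible by $F^{k-1}$, and $F^{k-1}$ is a witness; so $\mathrm{v}(I^k)=d(k-1)$, while $\operatorname{reg}(I^k)=dk$.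

The growth rates point the same way. Let $\alpha(I)=\min\{d:(I/\mathfrak mI)_d\ne0\}$ be the initial degree, that is, the least degree of a nonzero form in $I$. It is known that there is an integer $b$ with
\begin{equation}\label{eq:linear}
\mathrm{v}(I^k)=\alpha(I)k+b\qquad\text{for }k\gg0 .
\end{equation}
On the other hand $\operatorname{reg}(I^k)\ge\alpha(I^k)=\alpha(I)k$. So $\mathrm{v}(I^k)$ grows at the smallest rate that $\operatorname{reg}(I^k)$ can have, and only when the two rates agree do the constant terms compete. The following question is posed in \cite{FM}.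

\begin{quote}
\emph{Let $I\subset S$ be a proper nonzero homogeneous ideal. Is $\mathrm{v}(I^k)<\operatorname{reg}(I^k)$ for all $k\gg0$?}
\end{quote}

The answer is no, over every field.

\begin{theorem}\label{thm:main}
Let $K$ be any field, and let $J_\Delta$ be the Stanley--Reisner ideal of the triangulated dunce hat $\Delta$ on $13$ vertices defined in Section~\ref{sec:dunce}. Let $J_1,J_2,J_3$ be copies of $J_\Delta$ in three disjoint sets of $13$ variables, and let $S$ be the polynomial ring in these $39$ variables and two more variables $a,b$. Put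
\[
I=(a^5,b^5)+J_1\,(a^2b^4-a^3b^3)+J_2\,(a^4b^2-a^3b^3)+J_3\,a^3b^3+(a,b)^7\subset S.
\]
Then $\mathrm{v}(I^k)=\operatorname{reg}(I^k)=5k+4$ for all $k\ge1$.
\end{theorem}

This ideal is one case of a general construction, which shows that the difference of the two invariants is not constrained at all.

\begin{theorem}\label{thm:transfer}
Let $K$ be any field.
\begin{enumerate}
\item[(a)] For every proper nonzero homogeneous ideal $J$ in a polynomial ring over $K$ there are a polynomial ring $S$ over $K$, a homogeneous ideal $I\subset S$ and an integer $m$ with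
\[
\mathrm{v}(I^k)=mk+1+\mathrm{v}(J),\qquad \operatorname{reg}(I^k)=mk+1+\operatorname{reg}(J)\qquad\text{for all }k\ge1.
\]
\item[(b)] For every $g\in\mathbb Z$ there is a homogeneous ideal $I$ in some polynomial ring over $K$ with $\mathrm{v}(I^k)-\operatorname{reg}(I^k)=g$ for all $k\ge1$.
\end{enumerate}
\end{theorem}

In our proof of (b) the number of variables grows with $g$. Away from characteristic $2$ it can be fixed.

\begin{theorem}\label{thm:twenty}
Let $\operatorname{char}K\ne2$. For every $q\ge1$ there is a homogeneous ideal $I\subset K[x_1,\dots,x_{20}]$ with $\mathrm{v}(I^k)=5k+6q-2$ and $\operatorname{reg}(I^k)=5k+5q-1$ for all $k\ge1$. Hence $\mathrm{v}(I^k)-\operatorname{reg}(I^k)=q-1$.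
\end{theorem}

The proofs have two independent parts: a construction of $I$ from $J$ such that $I^k$ involves $J$ to the first power only, and single ideals $J$ with $\mathrm{v}(J)\ge\operatorname{reg}(J)$. After the standard facts in Section~\ref{sec:facts}, Section~\ref{sec:positive} proves the inequality in three cases that a counterexample must avoid. Section~\ref{sec:small} works out the smallest case of the construction and the obstacle that it meets, and Section~\ref{sec:construction} removes the obstacle. Theorems~\ref{thm:main}, \ref{thm:transfer} and~\ref{thm:twenty} are proved in Sections~\ref{sec:dunce}, \ref{sec:all} and~\ref{sec:twenty}.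

\section{Standard facts}\label{sec:facts}

Modules are nonzero, finitely generated and graded, and $M(-d)_j=M_{j-d}$.

\begin{enumerate}
\item[(F1)] The regularity of an $S$-module $M$ is
\[
\operatorname{reg}M=\max\{i+j: H^i_{\mathfrak m}(M)_j\ne0\}=\max\{j-i:\operatorname{Tor}_i(M,K)_j\ne0\}.
\]
The second form reads off the shifts in the minimal free resolution. It gives $\operatorname{reg}I=\operatorname{reg}(S/I)+1$ and $\operatorname{reg}I\ge\alpha(I)\ge1$ for a proper nonzero homogeneous ideal $I$. Also $\operatorname{reg}M(-d)=\operatorname{reg}M+d$, the regularity of a direct sum is the maximum of the regularities, and a module of finite length has regularity equal to its top nonzero degree.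
\item[(F2)] If $0\to M'\to M\to M''\to0$ is exact, then $\operatorname{reg}M\le\max(\operatorname{reg}M',\operatorname{reg}M'')$ and $\operatorname{reg}M''\le\max(\operatorname{reg}M'-1,\operatorname{reg}M)$. In particular, if $\operatorname{reg}M'\le\operatorname{reg}M''$, then $\operatorname{reg}M=\operatorname{reg}M''$.
\item[(F3)] Let $M_1,M_2$ be modules over polynomial rings $S_1,S_2$ in disjoint sets of variables. The tensor product over $K$ of their minimal free resolutions is the minimal free resolution of $M_1\otimes_KM_2$ over $S_1\otimes_KS_2$, so $\operatorname{reg}(M_1\otimes_KM_2)=\operatorname{reg}M_1+\operatorname{reg}M_2$. The cases $M_2=S_2$ and $M_2=K$ show that regularity does not change when one adjoins new variables freely, or lets new variables act as zero.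
\item[(F4)] The associated primes of a $\mathbb Z^r$-graded module are $\mathbb Z^r$-graded.
\item[(F5)] A prime ideal that is a finite intersection of ideals equals one of them, because it contains their product.
\item[(F6)] Let $A$ be a polynomial ring over a ring $T$ and let $J\subset T$ be an ideal. Write $g\in A$ as $\sum_wg_ww$ with $g_w\in T$ and $w$ monomials in the new variables. Then $g\in JA$ if and only if $g_w\in J$ for all $w$. In particular $(JA:g)=(J:g)A$ for $g\in T$.
\end{enumerate}

\section{Three cases in which the inequality holds}\label{sec:positive}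

\begin{proposition}\label{prop:positive}
Let $I\subset S$ be a proper nonzero homogeneous ideal. Then $\mathrm{v}(I^k)<\operatorname{reg}(I^k)$ for all $k\gg0$ in each of the following cases:
\begin{enumerate}
\item[(i)] the limit $\lim_k\operatorname{reg}(I^k)/k$ exists and exceeds $\alpha(I)$;
\item[(ii)] $\mathfrak m\in\operatorname{Ass}(I^k)$ for all $k\gg0$;
\item[(iii)] $\dim S/I\le1$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) By \eqref{eq:linear}, $\operatorname{reg}(I^k)-\mathrm{v}(I^k)=k\bigl(\operatorname{reg}(I^k)/k-\alpha(I)\bigr)-b$ for $k\gg0$, and this tends to infinity.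

For (ii) and (iii) fix $k$ and put $L=I^k$, $M=S/L$ and $r=\operatorname{reg}M=\operatorname{reg}L-1$. We look for a witness for $L$ of degree at most $r$.

(ii) If $\mathfrak m\in\operatorname{Ass}(L)$, then $H^0_{\mathfrak m}(M)$ is nonzero of finite length. A nonzero element of its top degree has annihilator $\mathfrak m$, and its degree is at most $r$ by (F1).

(iii) Here $\dim M=\dim S/I\le1$. By the argument for (ii) we may assume $\mathfrak m\notin\operatorname{Ass}(L)$, so $H^0_{\mathfrak m}(M)=0$. Every $P\in\operatorname{Ass}(L)$ is then a graded prime different from $\mathfrak m$, so $\dim S/P=1$, and no associated prime contains another. The scheme $X=\operatorname{Proj}M$ is finite, the sheaves $\mathcal O_X(j)$ are invertible, and $H^0(X,\mathcal O_X(j))=\bigoplus_{x\in X}\mathcal O_X(j)_x$. In the exact sequence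
\[
0\to M\to\bigoplus_jH^0(X,\mathcal O_X(j))\to H^1_{\mathfrak m}(M)\to0
\]
the last term vanishes in degrees $j\ge r$ by (F1), so $M_r=H^0(X,\mathcal O_X(r))$. Let $x\in X$ be the point given by some $P\in\operatorname{Ass}(L)$, and let $\mathfrak m_x$ be the maximal ideal of the Artinian local ring $\mathcal O_{X,x}$. Let $f\in M_r$ be a section that vanishes at the points other than $x$ and whose germ at $x$ is a nonzero element of $\mathcal O_X(r)_x\cong\mathcal O_{X,x}$ killed by $\mathfrak m_x$. A form $h\in P$ has germ in $\mathfrak m_x\mathcal O_X(\deg h)_x$, so all germs of $hf$ vanish and $hf=0$ in $M$. Thus $P\subseteq\operatorname{Ann}f$. An associated prime $Q$ of $Sf\subseteq M$ contains $\operatorname{Ann}f\supseteq P$ and is associated to $L$, so $Q=P$. Hence $\operatorname{Ann}f=P$, and $f$ is the class of a witness of degree $r$.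
\end{proof}

\section{The smallest case of the construction}\label{sec:small}

Suppose that we have one ideal $J\subset T=K[z_1,\dots,z_n]$ with $\mathrm{v}(J)\ge\operatorname{reg}(J)$. This says nothing about the powers $J^k$. We therefore build an ideal $I$ whose powers contain no trace of $J^2,J^3,\dots$. The smallest candidate is
\[
I=(a^3,b^3)+J\,a^2b^2\subset S=T[a,b].
\]
Sort elements by their degree in $a,b$. The ideal $I$ is zero in degrees below $3$; it is $Ta^3\oplus Tb^3$ in degree $3$; it is $Ta^4\oplus Ta^3b\oplus Ja^2b^2\oplus Tab^3\oplus Tb^4$ in degree $4$; and it is everything in degrees $5$ and higher, since a monomial of degree $5$ is divisible by $a^3$ or $b^3$.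

The square has the same shape. In degree $6$ it is spanned by $a^6,a^3b^3,b^6$. In degree $7$ it contains every monomial except $a^5b^2$ and $a^2b^5$, which occur with coefficients in $J$. In degree $8$ each monomial $a^rb^{8-r}$ is divisible by one of $a^6,a^3b^3,b^6$, so the product $J^2a^4b^4$ is absorbed. Thus $J$ enters $I^2$ in one degree and to the first power, and this is why it suffices to understand $k=1$.

\emph{Regularity.} The quotient $I/(a^3,b^3)$ is $Ja^2b^2\cong J(-4)$, with $a,b$ acting as zero. The ring $K[a,b]/(a^3,b^3)$ has top degree $4$, so $\operatorname{reg}(a^3,b^3)=5\le4+\operatorname{reg}J$, and (F2), (F3) give $\operatorname{reg}I=4+\operatorname{reg}J$.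

\emph{The intended witness.} If $(J:g)=\mathfrak q$ is prime and $\deg g=\mathrm{v}(J)$, then $(I:ga^2b^2)=(a,b)+\mathfrak qS$. This witness has degree $4+\mathrm{v}(J)$. If it had the least degree, then $\mathrm{v}-\operatorname{reg}$ would be the same for $I$ as for $J$.

\emph{The competing witness.} Let $0\ne g\in J$ have degree $\alpha(J)$, and let $f=gab^2$. Then $af=ga^2b^2$ and $bf=gab^3$ lie in $I$, while $hf\notin I$ for $0\ne h\in T$. So $(I:f)=(a,b)$, and
\[
\mathrm{v}(I)\le3+\alpha(J)\le3+\operatorname{reg}J<\operatorname{reg}I .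
\]
The candidate fails for every $J$. The reason is that $f$ has to satisfy only one condition, $g\in J$, and this costs only $\alpha(J)$ degrees.

The repair makes the competing witnesses expensive. We replace $3$ by a larger exponent $m$, so that $(a^m,b^m)$ misses a space $U$ of dimension $s=m-2$ in degree $m+1$. We attach to the vectors of a basis of $U$ copies of $J$ in \emph{disjoint} sets of variables. We choose the basis so that a competing witness is subject to conditions from at least $t$ of the copies. Each copy then costs $\alpha(J)$ degrees in its own variables, and the total cost is $t\alpha(J)$.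

\section{The transfer construction}\label{sec:construction}

Fix $s\ge1$, put $m=s+2\ge3$ and $R=K[a,b]$. The monomials of degree $m$ outside $(a^m,b^m)$ are $a^qb^{m-q}$ for $1\le q\le s+1$, and those of degree $m+1$ are
\[
u_q=a^{q+1}b^{m-q}\qquad(1\le q\le s).
\]
Let $U\cong K^s$ be the space with basis $u_1,\dots,u_s$. For $c=(c_1,\dots,c_{s+1})$ put $c^-=(c_1,\dots,c_s)$ and $c^+=(c_2,\dots,c_{s+1})$. These two truncations describe multiplication by $a$ and by $b$:
\begin{equation}\label{eq:shift}
a\sum_{q=1}^{s+1}c_qa^qb^{m-q}=\sum_{q=1}^sc_qu_q+c_{s+1}a^mb,\qquad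
b\sum_{q=1}^{s+1}c_qa^qb^{m-q}=c_1ab^m+\sum_{q=1}^{s}c_{q+1}u_q .
\end{equation}

\begin{definition}
Let $t\ge1$. A basis $\ell_1,\dots,\ell_s$ of the dual space $(K^s)^*$ satisfies \emph{condition $(\ast_t)$} if for every $0\ne c\in K^{s+1}$ there are at least $t$ indices $\lambda$ with $(\ell_\lambda(c^-),\ell_\lambda(c^+))\ne(0,0)$.
\end{definition}

Every basis satisfies $(\ast_1)$, since $c^-=c^+=0$ forces $c=0$. For $t\le s$, condition $(\ast_t)$ says that for every set $\Lambda$ of $s-t+1$ indices the linear map
\begin{equation}\label{eq:rank}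
K^{s+1}\to K^{2(s-t+1)},\qquad c\mapsto(\ell_\lambda(c^-),\ell_\lambda(c^+))_{\lambda\in\Lambda},
\end{equation}
is injective. This requires $2(s-t+1)\ge s+1$, that is, $s\ge2t-1$. So $(\ast_2)$ needs $s\ge3$, and $s=3$ is possible.

\begin{example}\label{ex:basis}
Let $s=3$, let $y_1,y_2,y_3$ be the coordinates on $K^3$, and take $\ell_1=y_1$, $\ell_2=y_3$, $\ell_3=y_1+y_2+y_3$. The three pairs are
\[
(c_1,c_2),\qquad(c_3,c_4),\qquad(c_1+c_2+c_3,\;c_2+c_3+c_4).
\]
If the first two vanish, then $c=0$. If the first and the third vanish, then $c_3=0$ and then $c_4=0$. If the second and the third vanish, then $c_2=0$ and then $c_1=0$. So $(\ast_2)$ holds over every field. The dual basis of $U$ is $e_1=u_1-u_2$, $e_2=u_3-u_2$, $e_3=u_2$, where $u_1=a^2b^4$, $u_2=a^3b^3$, $u_3=a^4b^2$.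
\end{example}

Now let $J\subset T=K[z_1,\dots,z_n]$ be a proper nonzero homogeneous ideal. Let $T_1,\dots,T_s$ be copies of $T$ in disjoint sets of variables, let $A=T_1\otimes_K\dots\otimes_KT_s$, and let $J_\lambda\subset A$ be the ideal generated by the copy of $J$ in $T_\lambda$. Let $\ell_1,\dots,\ell_s$ be a basis of $(K^s)^*$ and let $e_1,\dots,e_s$ be the dual basis of $U$, so that $\sum_qy_qu_q=\sum_\lambda\ell_\lambda(y)e_\lambda$ for $y\in K^s$, and by linearity for $y\in A^s$. In $S=A[a,b]$ define
\begin{equation}\label{eq:I}
I=(a^m,b^m)+\sum_{\lambda=1}^sJ_\lambda e_\lambda+(a,b)^{m+2}.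
\end{equation}
For $s=1$ this is the ideal of Section~\ref{sec:small}.

\begin{proposition}\label{prop:transfer}
Let $\ell_1,\dots,\ell_s$ satisfy $(\ast_t)$, and let $I$ be the ideal \eqref{eq:I}. Then $\operatorname{reg}(I^k)=mk+1+\operatorname{reg}(J)$ for all $k\ge1$. If $t\,\alpha(J)\ge1+\mathrm{v}(J)$, then $\mathrm{v}(I^k)=mk+1+\mathrm{v}(J)$ for all $k\ge1$.
\end{proposition}

The ring $S$ is $\mathbb Z^{s+1}$-graded by the degree in $a,b$ and by the degrees $\delta=(\delta_1,\dots,\delta_s)$ in the variables of $T_1,\dots,T_s$. The ideal $I$ is graded for this grading, because $J$ is generated by forms and each $e_\lambda$ is a form in $a,b$. A subscript $(j)$ denotes the component of degree $j$ in $a,b$; thus $S_{(j)}$ is the free $A$-module on the monomials of degree $j$ in $R$. Fix $k\ge1$ and put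
\[
\pi_i=a^{mi}b^{m(k-1-i)}\qquad(0\le i\le k-1).
\]
The next lemma shows that $I^k$ consists of $k$ blocks, one for each $\pi_i$, each a copy of the case $k=1$.

\begin{lemma}\label{lem:shape}
\begin{enumerate}
\item[(a)] $I^k_{(j)}=0$ for $j<km$, and $I^k_{(km)}$ is the $A$-span of the monomials $a^rb^{km-r}$ with $m\mid r$.
\item[(b)] The monomials $a^rb^{km+1-r}$ with $r\equiv0,1\pmod m$ and the elements $\pi_ie_\lambda$ with $0\le i\le k-1$, $1\le\lambda\le s$ form an $A$-basis of $S_{(km+1)}$. An element of $S_{(km+1)}$ lies in $I^k$ if and only if its coefficient at $\pi_ie_\lambda$ lies in $J_\lambda$ for all $i,\lambda$.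
\item[(c)] $I^k_{(j)}=S_{(j)}$ for $j\ge km+2$.
\end{enumerate}
\end{lemma}

\begin{proof}
From \eqref{eq:I} we read $I_{(j)}=0$ for $j<m$, $I_{(m)}=Aa^m+Ab^m$,
\[
I_{(m+1)}=Aa^{m+1}+Aa^mb+Aab^m+Ab^{m+1}+\sum_\lambda J_\lambda e_\lambda,
\]
and $I_{(j)}=S_{(j)}$ for $j\ge m+2$. Moreover $I^k_{(j)}$ is the sum of the products $I_{(j_1)}\cdots I_{(j_k)}$ over all $j_1+\dots+j_k=j$, and only $j_1,\dots,j_k\ge m$ contribute. This gives (a). Note that $(I_{(m)})^{k-1}=\sum_iA\pi_i$.

(b) A monomial of degree $km+1$ whose $a$-exponent is not $0$ or $1$ modulo $m$ has exponent $mi+q+1$ for unique $0\le i\le k-1$ and $1\le q\le s$, and it equals $\pi_iu_q$. Replacing $\pi_iu_1,\dots,\pi_iu_s$ by $\pi_ie_1,\dots,\pi_ie_s$ for each $i$ is a change of basis. In a contributing product of degree $km+1$ one factor is $I_{(m+1)}$ and the others are $I_{(m)}$, so $I^k_{(km+1)}=\sum_i\pi_iI_{(m+1)}$. This is the $A$-span of the monomials with $r\equiv0,1$ plus $\sum_{i,\lambda}J_\lambda\pi_ie_\lambda$.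

(c) A monomial of degree at least $2m-1$ is divisible by $a^m$ or $b^m$, so $I_{(m)}S_{(N)}=S_{(N+m)}$ for $N\ge m-1$. For $j\ge km+2$ the number $N=j-(k-1)m$ is at least $m+2$, and by induction $I^k_{(j)}\supseteq(I_{(m)})^{k-1}S_{(N)}=S_{(j)}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:transfer}]
\emph{Regularity.} We separate the part of $I^k$ that does not involve $J$. Let $H=(a^m,b^m)^k+(a,b)^{km+2}\subset R$. The ring $R/H$ vanishes in degrees at least $km+2$, and $a^2b^{km-1}\notin H$ because $m\ge3$. So $\operatorname{reg}(HS)=\operatorname{reg}H=km+2$ by (F1) and (F3). By Lemma~\ref{lem:shape}, $HS\subseteq I^k$, the two ideals agree in all $(a,b)$-degrees except $km+1$, and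
\[
I^k/HS\;\cong\;\bigoplus_{i=0}^{k-1}\bigoplus_{\lambda=1}^sJ_\lambda(-(km+1)),
\]
with $a,b$ acting as zero. By (F3) this module has regularity $km+1+\operatorname{reg}J\ge km+2$, and (F2) gives $\operatorname{reg}(I^k)=km+1+\operatorname{reg}J$.

\emph{Upper bound for $\mathrm{v}(I^k)$.} Let $g\in T_1$ be a witness of degree $\mathrm{v}(J)$ for the copy of $J$ in $T_1$, with colon ideal the prime $\mathfrak q\subset T_1$. Put $f=g\pi_0e_1$. Then $af,bf\in I^k$ by Lemma~\ref{lem:shape}(c), so $(I^k:f)$ is generated by $a,b$ and its intersection with $A$. For $h\in A$ we have $hf\in I^k$ if and only if $hg\in J_1$, by Lemma~\ref{lem:shape}(b), and this means $h\in\mathfrak qA$, by (F6). So $(I^k:f)=(a,b)+\mathfrak qS$. This ideal is prime, since the quotient is a polynomial ring over the domain $T_1/\mathfrak q$. Hence $\mathrm{v}(I^k)\le\deg f=km+1+\mathrm{v}(J)$.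

\emph{Lower bound.} We show that every witness $f$ for $I^k$ has degree at least $km+\min(t\alpha(J),1+\mathrm{v}(J))$; with the upper bound this completes the proof. Let $(I^k:f)=\mathfrak p$.

To use the disjointness of the variables we first make $f$ multihomogeneous. Let $f=\sum_\gamma f_\gamma$ be the decomposition for the $\mathbb Z^{s+1}$-grading. If $h\in\mathfrak p$ is multihomogeneous, then the $hf_\gamma$ are the components of $hf\in I^k$, so each lies in $I^k$. By (F4) such $h$ generate $\mathfrak p$, so $\mathfrak p\subseteq\bigcap_\gamma(I^k:f_\gamma)$, and the reverse inclusion holds because $f$ is the sum of the $f_\gamma$. By (F5), $\mathfrak p=(I^k:f_\gamma)$ for some $\gamma$, and $\deg f_\gamma=\deg f$. So we may assume that $f$ has degree $j$ in $a,b$ and multidegree $\delta$ in the other variables; then $\deg f=j+\sum_\lambda\delta_\lambda$. Since $a^{km},b^{km}\in I^k\subseteq\mathfrak p$, we have $a,b\in\mathfrak p$. Thus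
\[
af\in I^k,\qquad bf\in I^k,\qquad f\notin I^k.
\]
Write $f=\sum_rf_ra^rb^{j-r}$ with $f_r\in A_\delta$.

First, $j\in\{km,km+1\}$. Indeed, $j\ge km+2$ would give $f\in I^k$, and $j\le km-2$ would give $af=0$. If $j=km-1$, then Lemma~\ref{lem:shape}(a) applied to $af$ and $bf$ shows that $f_r\ne0$ requires both $m\mid r+1$ and $m\mid r$, so $f=0$.

\emph{The case $j=km$} is that of the competing witnesses. Since $f\notin I^k$, there is an $i$ with $0\le i\le k-1$ for which $c=(f_{mi+1},\dots,f_{mi+s+1})\in A_\delta^{s+1}$ is nonzero. The corresponding terms of $f$ form the block $\pi_i\sum_qc_qa^qb^{m-q}$. No other term of $f$ contributes to the monomials $\pi_iu_q$ in $af$ or $bf$, so by \eqref{eq:shift} the coefficients at $\pi_iu_1,\dots,\pi_iu_s$ are $c^-$ for $af$ and $c^+$ for $bf$. The coefficients at $\pi_ie_\lambda$ are therefore $\ell_\lambda(c^-)$ and $\ell_\lambda(c^+)$, and Lemma~\ref{lem:shape}(b) gives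
\[
\ell_\lambda(c^-),\ \ell_\lambda(c^+)\in J_\lambda\cap A_\delta\qquad\text{for all }\lambda.
\]
Expand $c=\sum_wc^{(w)}w$ over the monomials $w\in A_\delta$, with $c^{(w)}\in K^{s+1}$, and choose $w$ with $c^{(w)}\ne0$. The coefficient of $w$ in $\ell_\lambda(c^\pm)$ is $\ell_\lambda((c^{(w)})^\pm)$. By $(\ast_t)$ there are at least $t$ indices $\lambda$ for which $\ell_\lambda(c^-)$ or $\ell_\lambda(c^+)$ is nonzero. For such $\lambda$ we have $J_\lambda\cap A_\delta\ne0$, so $\delta_\lambda\ge\alpha(J)$ by (F6). Hence $\deg f\ge km+t\alpha(J)$.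

\emph{The case $j=km+1$.} Here we extract from $f$ a witness for $J$. Let $g_{i\lambda}\in A_\delta$ be the coefficient of $f$ at $\pi_ie_\lambda$. By Lemma~\ref{lem:shape}(b), the prime $\mathfrak p\cap A$ equals $\bigcap_{i,\lambda}(J_\lambda:_Ag_{i\lambda})$, so by (F5) it equals $(J_\lambda:_Ag)$ with $g=g_{i\lambda}$ for some $i,\lambda$. Write $g=\sum_wg_ww$ with $w$ monomials in the variables outside $T_\lambda$ and $g_w\in T_\lambda$ of degree $\delta_\lambda$. Identify $T_\lambda$ with $T$. By (F6), the prime $\mathfrak p\cap T_\lambda$ equals $\bigcap_w(J:g_w)$, so by (F5) it equals $(J:g_w)$ for some $w$. This $g_w$ is a witness for $J$, so $\delta_\lambda\ge\mathrm{v}(J)$ and $\deg f\ge km+1+\mathrm{v}(J)$.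
\end{proof}

\begin{remark}
Condition $(\ast_t)$ and the additivity of degrees over disjoint variables enter in the case $j=km$, and neither can be dropped. Suppose that $e_\lambda=u_\lambda$, a basis for which $c=(1,0,\dots,0)$ violates $(\ast_2)$. For $0\ne g\in J_1$ of degree $\alpha(J)$ the element $f=gab^{km-1}$ has $af=g\pi_0u_1\in I^k$, $bf\in I^k$, and $hf\notin I^k$ for $0\ne h\in A$. It is a witness of degree $km+\alpha(J)<\operatorname{reg}(I^k)$. If instead all $J_\lambda$ are replaced by one ideal $J$ in one set of variables, then $\sum_\lambda Je_\lambda=JU$ for every basis, and the same $f$ is a witness. Finally, $t=1$ gives no counterexample, since $\alpha(J)\ge1+\mathrm{v}(J)$ implies $\mathrm{v}(J)<\operatorname{reg}(J)$.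
\end{remark}

\section{A squarefree ideal with $\mathrm{v}=\operatorname{reg}$ and the proof of Theorem~\ref{thm:main}}\label{sec:dunce}

Let $\Delta$ be a simplicial complex on a vertex set $V$, and let $T=K[x_i:i\in V]$. The Stanley--Reisner ideal $J_\Delta$ is spanned by the monomials whose support is not a face of $\Delta$. It is the intersection of the primes $\mathfrak p_F=(x_i:i\notin F)$ over the facets (maximal faces) $F$, and these are its associated primes. For $W\subseteq V$ let $\Delta_W$ be the subcomplex of faces contained in $W$. Hochster's formula states that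
\begin{equation}\label{eq:hochster}
\operatorname{Tor}_i(T/J_\Delta,K)_j\cong\bigoplus_{|W|=j}\tilde H_{j-i-1}(\Delta_W;K),
\end{equation}
and therefore $\operatorname{reg}(T/J_\Delta)=\max\{d+1:\tilde H_d(\Delta_W;K)\ne0\text{ for some }W\}$.

\begin{lemma}\label{lem:free}
The number $\mathrm{v}(J_\Delta)$ is the least cardinality of a face of $\Delta$ that lies in exactly one facet. Moreover, if $u\notin J_\Delta$ is a monomial with $\mathfrak p_F\subseteq(J_\Delta:u)$ for a facet $F$, then $F$ is the only facet containing the support of $u$.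
\end{lemma}

\begin{proof}
Let $u$ be a monomial whose support $\sigma$ is a face. For a facet $G$ we have $(\mathfrak p_G:u)=\mathfrak p_G$ if $\sigma\subseteq G$ and $(\mathfrak p_G:u)=T$ otherwise, so $(J_\Delta:u)=\bigcap_{G\supseteq\sigma}\mathfrak p_G$. If $\sigma$ lies in a unique facet, then $\prod_{i\in\sigma}x_i$ is a witness of degree $|\sigma|$. If $\mathfrak p_F\subseteq(J_\Delta:u)$, then every facet $G\supseteq\sigma$ has $\mathfrak p_F\subseteq\mathfrak p_G$, so $G\subseteq F$ and $G=F$; this is the second claim. Finally let $f$ be a witness, with $(J_\Delta:f)=\mathfrak p_F$, and let $u\notin J_\Delta$ be a monomial occurring in $f$. For $i\notin F$ we have $x_if\in J_\Delta$, so $x_iu\in J_\Delta$ because the ideal is monomial. Hence the support $\sigma$ of $u$ lies in exactly one facet, and $\deg f=\deg u\ge|\sigma|$.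
\end{proof}

Let $\Delta$ be a complex all of whose facets are triangles. Lemma~\ref{lem:free} gives $\mathrm{v}(J_\Delta)=3$ when every edge lies in at least two triangles. Hochster's formula gives $\operatorname{reg}J_\Delta\le3$ when $H_2(\Delta;K)=0$, because $H_2(\Delta_W;K)$ is the space of $2$-cycles supported on $W$, a subspace of $H_2(\Delta;K)$. We need both properties at once. One dimension lower they are incompatible: a finite graph in which every vertex lies on two edges contains a cycle. In dimension two, if every edge lies in exactly two triangles, then the sum of all triangles is a $2$-cycle over $\mathbb F_2$. An example that works over every field thus needs edges in an odd number of triangles. The dunce hat, a disk whose boundary runs along a loop twice forward and once backward, has edges in three triangles, and the count $1+1-1=1$ is nonzero in every field.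

Let $\Delta$ have the vertices $1,2,3,d_0,\dots,d_8,o$. Put $(\beta_0,\dots,\beta_8)=(1,2,3,1,2,3,1,3,2)$, with indices in $\mathbb Z/9$. The facets are the $27$ triangles
\[
X_i=[\beta_i,\beta_{i+1},d_i],\qquad Y_i=[d_i,\beta_{i+1},d_{i+1}],\qquad Z_i=[d_i,d_{i+1},o]\qquad(i\in\mathbb Z/9),
\]
oriented by the cyclic order in which their vertices are listed; see Figure~\ref{fig:dunce}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \i in {0,...,8} {
  \draw[very thick] ({90+40*\i}:3) -- ({130+40*\i}:3);
  \draw ({90+40*\i}:3) -- ({110+40*\i}:1.75) -- ({130+40*\i}:3);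
  \draw (0,0) -- ({110+40*\i}:1.75) -- ({150+40*\i}:1.75);
}
\foreach \i/\n in {0/1,1/2,2/3,3/1,4/2,5/3,6/1,7/3,8/2} {
  \node at ({90+40*\i}:3.3) {$\n$};
  \node[circle,fill=white,inner sep=0.8pt] at ({110+40*\i}:1.75) {$d_{\i}$};
}
\node[circle,fill=white,inner sep=1.2pt] at (0,0) {$o$};
\end{tikzpicture}
\caption{The triangulated dunce hat $\Delta$. Boundary vertices with the same label are identified, and so are boundary edges with the same pair of labels. Read counterclockwise from the top, the boundary runs along the loop $1\to2\to3\to1$ twice forward and once backward.}\label{fig:dunce}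
\end{figure}

\begin{lemma}\label{lem:dunce}
Over every field, $\alpha(J_\Delta)=2$, $\mathrm{v}(J_\Delta)=3$ and $\operatorname{reg}J_\Delta=3$.
\end{lemma}

\begin{proof}
All $13$ vertices are faces and $\{1,o\}$ is not, so $\alpha(J_\Delta)=2$.

The edges among $1,2,3$ lie in three triangles each: $\{1,2\}$ in $X_0,X_3,X_8$; $\{2,3\}$ in $X_1,X_4,X_7$; $\{1,3\}$ in $X_2,X_5,X_6$. Every other edge contains some $d_i$, and the triangles through $d_i$ are $X_i,Y_{i-1},Y_i,Z_{i-1},Z_i$. Since $\beta_i\ne\beta_{i+1}$, each such edge lies in exactly two triangles, which traverse it in opposite directions: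
\[
\begin{array}{lll}
\{\beta_i,d_i\}: & d_i\to\beta_i\text{ in }X_i, & \beta_i\to d_i\text{ in }Y_{i-1};\\
\{\beta_{i+1},d_i\}: & \beta_{i+1}\to d_i\text{ in }X_i, & d_i\to\beta_{i+1}\text{ in }Y_i;\\
\{d_i,d_{i+1}\}: & d_{i+1}\to d_i\text{ in }Y_i, & d_i\to d_{i+1}\text{ in }Z_i;\\
\{d_i,o\}: & o\to d_i\text{ in }Z_i, & d_i\to o\text{ in }Z_{i-1}.
\end{array}
\]
Every face with at most two vertices is contained in an edge, hence in at least two facets, and $\mathrm{v}(J_\Delta)=3$ by Lemma~\ref{lem:free}.

Let $\sum_i(\xi_iX_i+\eta_iY_i+\zeta_iZ_i)$ be a $2$-cycle over $K$. The first three rows of the table give $\xi_i=\eta_{i-1}$, $\xi_i=\eta_i$ and $\eta_i=\zeta_i$, so all coefficients equal one element $\xi\in K$. The edge $\{1,2\}$ is traversed from $1$ to $2$ by $X_0$ and $X_3$ and from $2$ to $1$ by $X_8$, so its coefficient in the boundary is $\xi+\xi-\xi=\xi$. Hence $\xi=0$, $H_2(\Delta;K)=0$ and $\operatorname{reg}(T/J_\Delta)\le2$. For $W=\{d_0,\dots,d_8\}$ the complex $\Delta_W$ is a $9$-cycle, so $\tilde H_1(\Delta_W;K)\ne0$. Thus $\operatorname{reg}(T/J_\Delta)=2$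 and $\operatorname{reg}J_\Delta=3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The ideal $I$ is \eqref{eq:I} for $J=J_\Delta$, $s=3$, $m=5$ and the basis of Example~\ref{ex:basis}, which satisfies $(\ast_2)$. By Lemma~\ref{lem:dunce}, $2\alpha(J_\Delta)=4=1+\mathrm{v}(J_\Delta)$. Proposition~\ref{prop:transfer} gives $\mathrm{v}(I^k)=5k+1+3=\operatorname{reg}(I^k)$.
\end{proof}

\section{Every difference occurs: proof of Theorem~\ref{thm:transfer}}\label{sec:all}

For an arbitrary $J$ the number $\mathrm{v}(J)$ may be large compared with $\alpha(J)$, so we need $(\ast_t)$ for all $t$, over all fields, including small finite ones. We reduce to prime fields and show that a random basis works when $s$ is large.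

\begin{lemma}\label{lem:random}
For every field $K$ and every $t\ge2$ there are $s\ge1$ and a basis of $(K^s)^*$ satisfying $(\ast_t)$.
\end{lemma}

\begin{proof}
Let $s\ge t$, and let $G$ be the $s\times s$ matrix with rows $\ell_1,\dots,\ell_s$. The rows form a basis satisfying $(\ast_t)$ if and only if $\det G\ne0$ and the matrix of each map \eqref{eq:rank} has a nonzero minor of size $s+1$. These conditions persist under field extension. If $G$ satisfies them over $\mathbb F_2$, then a lift of $G$ to an integer matrix satisfies them over $\mathbb Q$, since an odd integer is nonzero. Every field contains $\mathbb Q$ or some $\mathbb F_p$, so we may assume $K=\mathbb F_p$.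

Choose $G\in GL_s(\mathbb F_p)$ uniformly at random. For $\Theta\subseteq\{1,\dots,s\}$ with $|\Theta|=t-1$ let $\mathbb F_p^\Theta$ be the set of the $p^{t-1}$ vectors supported on $\Theta$. Condition $(\ast_t)$ fails if and only if $Gc^-,Gc^+\in\mathbb F_p^\Theta$ for some $c\ne0$ and some such $\Theta$. We bound the probability of this event for each pair $(c,\Theta)$ and add. We use $p^s-1\ge p^s-p\ge p^{s-1}$, which holds for $s\ge2$.

Let $c^-,c^+$ be linearly independent. Then $(Gc^-,Gc^+)$ is uniformly distributed on the $(p^s-1)(p^s-p)\ge p^{2s-2}$ independent pairs, so the event has probability at most $p^{2t-2}p^{2-2s}$. There are at most $p^{s+1}$ vectors $c$, and they contribute at most $\binom s{t-1}p^{2t+1-s}$.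

Let $c^-,c^+$ be dependent and $c\ne0$. Either $c^-=0$, so that $c=(0,\dots,0,c_{s+1})$, or $c^+=\theta c^-$ for some $\theta\in\mathbb F_p$, so that $c=c_1(1,\theta,\dots,\theta^s)$ with $c_1\ne0$. There are at most $(p-1)+p(p-1)<p^2$ such $c$. One of $c^\pm$ is nonzero, and its image under $G$ is uniformly distributed on the $p^s-1$ nonzero vectors, so the event has probability at most $p^{t-1}/(p^s-1)\le p^{t-s}$. These $c$ contribute at most $\binom s{t-1}p^{t+2-s}$.

For fixed $t$ the binomial coefficient is a polynomial in $s$, so both contributions tend to $0$ as $s\to\infty$. For large $s$ their sum is less than $1$, and some $G$ satisfies $(\ast_t)$.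
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:transfer}]
(a) Since $\alpha(J)\ge1$, there is $t\ge2$ with $t\alpha(J)\ge1+\mathrm{v}(J)$. Take a basis as in Lemma~\ref{lem:random} and apply Proposition~\ref{prop:transfer}, with $m=s+2$.

(b) By (a) it suffices to find $J$ with $\mathrm{v}(J)-\operatorname{reg}J=g$.

Let $g=-(N+1)$ with $N\ge0$, and take $J=(x^Ny-z^{N+1})\subset K[x,y,z]$. The generator has degree one in $y$ with coprime coefficients, so it is irreducible, $J$ is prime and $\mathrm{v}(J)=0$. As a module $J$ is free on a generator of degree $N+1$, so $\operatorname{reg}J=N+1$.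

Let $g\ge0$ and $h=g+1$. Let $J\subset T$ be the sum of $h$ copies of $J_\Delta$ in disjoint sets of variables. Then $T/J$ is the tensor product over $K$ of $h$ copies of the Stanley--Reisner ring of $\Delta$, so $\operatorname{reg}(T/J)=2h$ by (F3) and Lemma~\ref{lem:dunce}, and $\operatorname{reg}J=2h+1$. The ideal $J$ is the Stanley--Reisner ideal of the $h$-fold join, whose faces are the unions $\sigma_1\cup\dots\cup\sigma_h$ of faces of the copies and whose facets are the unions of facets. Such a face lies in a unique facet if and only if each $\sigma_i$ does, so $\mathrm{v}(J)=3h$ by Lemmas~\ref{lem:free} and~\ref{lem:dunce}. The difference is $3h-(2h+1)=g$.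
\end{proof}

\section{Unbounded differences in twenty variables: proof of Theorem~\ref{thm:twenty}}\label{sec:twenty}

To keep the number of variables fixed we start from a complex on six vertices and substitute $x_i\mapsto x_i^q$. The substitution multiplies all shifts in the minimal resolution by $q$, so the regularity is governed by the largest shift, which will be $5$. A witness, on the other hand, must involve all six variables to a power close to $q$.

Let $\Gamma$ be the six-vertex triangulation of $\mathbb{RP}^2$ with facets
\[
125,\ 126,\ 134,\ 136,\ 145,\ 234,\ 235,\ 246,\ 356,\ 456,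
\]
and let $T=K[x_1,\dots,x_6]$. With $(\gamma_0,\dots,\gamma_4)=(1,5,2,3,4)$ and indices in $\mathbb Z/5$, the facets are $D_i=[\gamma_i,\gamma_{i+1},\gamma_{i+2}]$ and $C_i=[\gamma_i,\gamma_{i+2},6]$. Each of the $15$ pairs of vertices lies in exactly two facets: $\{\gamma_i,\gamma_{i+1}\}$ in $D_{i-1},D_i$; $\{\gamma_i,\gamma_{i+2}\}$ in $D_i,C_i$; and $\{\gamma_i,6\}$ in $C_{i-2},C_i$. So the only faces that lie in a unique facet are the facets.

\begin{lemma}\label{lem:rp2}
Let $\operatorname{char}K\ne2$. Then $\operatorname{Tor}_i(T/J_\Gamma,K)$ is nonzero exactly in degree $i+2$ for $i=1,2,3$, and it is zero for $i\ge4$.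
\end{lemma}

\begin{proof}
Let $\sum_i(\xi_iD_i+\eta_iC_i)$ be a $2$-cycle. Both $D_{i-1}$ and $D_i$ traverse the edge $\gamma_i\to\gamma_{i+1}$ in this direction, so $\xi_i=-\xi_{i-1}$. Five steps give $\xi_i=-\xi_i$, so $\xi_i=0$ as $2\ne0$ in $K$. The edge $\{\gamma_i,\gamma_{i+2}\}$ then gives $\eta_i=0$. Hence $H_2(\Gamma_W;K)=0$ for all $W$. All pairs are edges, so $\Gamma_W$ is nonempty and connected for $W\ne\emptyset$. Only $\tilde H_1$ remains in \eqref{eq:hochster}, and for $i\ge1$ the module $\operatorname{Tor}_i(T/J_\Gamma,K)$ is concentrated in degree $i+2$, where it is $\bigoplus_{|W|=i+2}\tilde H_1(\Gamma_W;K)$. For $W\ne\emptyset$ we have $\dim\tilde H_1(\Gamma_W;K)=1-\chi(\Gamma_W)$. Now $\chi(\Gamma)=6-15+10=1$ gives $\operatorname{Tor}_4=0$, and for $i\ge5$ there is no $W$. For $W=\{1,\dots,5\}$ we have $\chi(\Gamma_W)=5-10+5=0$, so $\operatorname{Tor}_3\ne0$. A minimal resolution has no gaps, so $\operatorname{Tor}_1$ and $\operatorname{Tor}_2$ are nonzero.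
\end{proof}

Thus $T/J_\Gamma$ has projective dimension $3$ and is Cohen--Macaulay; since the vertex links of $\Gamma$ are $5$-cycles, this also follows from Reisner's criterion \cite[Sect.~5.3]{BH}.

\begin{proof}[Proof of Theorem~\ref{thm:twenty}]
Let $\varphi\colon T\to T$ be the map $x_i\mapsto x_i^q$ and let $J=\varphi(J_\Gamma)T$.

\emph{Regularity and initial degree.} The ring $T$ is free over $\varphi(T)$ on the monomials with all exponents less than $q$, so $\varphi$ is flat. Applying $\varphi$ to the matrices of the minimal resolution of $T/J_\Gamma$ gives a free resolution of $T/J$, and it is minimal since no entry is a nonzero constant. By Lemma~\ref{lem:rp2} its shifts are $3q,4q,5q$ in homological degrees $1,2,3$. Hence $\alpha(J)=3q$ and $\operatorname{reg}(T/J)=\max(3q-1,4q-2,5q-3)=5q-3$, so $\operatorname{reg}J=5q-2$.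

\emph{Associated primes.} Write a monomial as $u=\prod_ix_i^{q\nu_i+\rho_i}$ with $0\le\rho_i<q$, and put $x^\nu=\prod_ix_i^{\nu_i}$. If $L$ is a monomial ideal, then $u\in\varphi(L)T$ if and only if $x^\nu\in L$, since a monomial $w$ divides $x^\nu$ exactly when $\varphi(w)$ divides $u$. Applied to $J_\Gamma=\bigcap_F\mathfrak p_F$ this gives $J=\bigcap_FQ_F$ with $Q_F=(x_i^q:i\notin F)$. The ideal $Q_F$ is $\mathfrak p_F$-primary, so every associated prime of $J$ is some $\mathfrak p_F$.

\emph{The $\mathrm{v}$-number.} Let $f$ be a witness, with $(J:f)=\mathfrak p_F$, and let $u\notin J$ be a monomial occurring in $f$, written as above; then $x^\nu\notin J_\Gamma$. For $i\notin F$ we have $x_iu\in J$, because $J$ is monomial. If $\rho_i<q-1$, then $x_iu$ has the same vector $\nu$ as $u$ and is not in $J$. So $\rho_i=q-1$ and $x_ix^\nu\in J_\Gamma$ for the three indices $i\notin F$. By Lemma~\ref{lem:free} the support of $x^\nu$ lies in a unique facet, so it is a facet and $\sum_i\nu_i\ge3$. Therefore $\deg f=\deg u\ge3q+3(q-1)=6q-3$. Conversely let $u=\prod_{i\in F}x_i^q\prod_{i\notin F}x_i^{q-1}$.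 For a facet $G\ne F$ there is $i\in F\setminus G$, so $u\in Q_G$. For a monomial $w$ we have $wu\in Q_F$ if and only if $x_i\mid w$ for some $i\notin F$. Hence $(J:u)=\mathfrak p_F$ and $\mathrm{v}(J)=6q-3$.

Since $2\alpha(J)=6q\ge1+\mathrm{v}(J)$, Proposition~\ref{prop:transfer} applies with the basis of Example~\ref{ex:basis}, where $s=3$, $m=5$, $t=2$. The ring $S$ has $3\cdot6+2=20$ variables, and $\mathrm{v}(I^k)=5k+1+(6q-3)$, $\operatorname{reg}(I^k)=5k+1+(5q-2)$.
\end{proof}

\begin{remark}
The hypothesis on the characteristic is used only in Lemma~\ref{lem:rp2}. In characteristic $2$ the sum of the ten facets of $\Gamma$ is a $2$-cycle, so \eqref{eq:hochster} gives $\operatorname{Tor}_3(T/J_\Gamma,K)_6\ne0$. Then $\operatorname{reg}J\ge6q-2>\mathrm{v}(J)$, and this choice of $J$ yields no counterexample.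
\end{remark}

\begin{thebibliography}{9}

\bibitem{BH} Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{FM} Antonino Ficarra and Pedro Macias Marques, \emph{The $\mathrm{v}$-function of powers of sums of ideals}, arXiv:2405.16882 (2024).

\end{thebibliography}
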